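# Rank-one characters and the cortex of the multiplier algebra $M(L^p(G))$

## 1. Rank-one matrices as characters of a finite group

Fix a prime $q$, put $\mathbb F=\mathbb F_q$ and $\zeta=e^{2\pi i/q}$, fix $N\ge 1$, and let $V=\mathbb F^N$. For $a\in V$ write $\tilde a=(1,a)\in\mathbb F^{N+1}$, with coordinates indexed $0,\dots,N$. Let $\Delta$ be the additive group of $(N+1)\times(N+1)$ matrices over $\mathbb F$. Its dual group $D$ is again a group of matrices $X$, where $Y\in\Delta$ acts on $D$ as the character $X\mapsto\zeta^{\sum_{k,l}Y_{kl}X_{kl}}$. Among these characters we single out the ones given by the rank-one matrices $\tilde a\tilde b^T$: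
$$e_{ab}(X)=\zeta^{\tilde a^TX\tilde b},\qquad E=\{e_{ab}:a,b\in V\}\subset\Delta .$$
The matrix $\tilde a\tilde b^T$ has first column $\tilde a$ and first row $\tilde b^T$, so $(a,b)\mapsto e_{ab}$ is injective. Its $(0,0)$ entry is $1$, so $0\notin E$.

For $q=2$, $N=1$ these are the four functions $e_{ab}(X)=(-1)^{x_{00}+bx_{01}+ax_{10}+abx_{11}}$ with $a,b\in\{0,1\}$, out of the $16$ characters of the group of $2\times2$ matrices over $\mathbb F_2$.

Given coefficients $c:V\times V\to\mathbb C$, put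
$$F_c=\sum_{a,b}c_{ab}e_{ab},\qquad f_b(x)=\sum_ac_{ab}\zeta^{a\cdot x},\qquad g_a(y)=\sum_bc_{ab}\zeta^{b\cdot y}\qquad(x,y\in V).$$
So $F_c$ is a function on $D$, while $f_b$ and $g_a$ are functions on the small group $V$, which carries the uniform probability measure. Put
$$R_s=\Big(\sum_b\|f_b\|_s^s\Big)^{1/s},\quad C_s=\Big(\sum_a\|g_a\|_s^s\Big)^{1/s},\quad N_s=\max(\|c\|_2,R_s,C_s).$$

The rows and columns of the array $c$ sit inside $F_c$ undistorted. Indeed, let $X\in D$ be uniformly distributed and put $\xi_b=X\tilde b$. Since $\tilde b\ne0$, $\xi_b$ is uniform on $\mathbb F^{N+1}$. For $b\ne b'$ the vectors $\tilde b,\tilde b'$ are linearly independent (both have $0$-th coordinate $1$), so $\xi_b$ and $\xi_{b'}$ are independent. The row function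
$$F_b:=\sum_ac_{ab}e_{ab}=\sum_ac_{ab}\zeta^{\tilde a\cdot\xi_b}=\zeta^{\xi_{b,0}}\,f_b(\xi_{b,1},\dots,\xi_{b,N})\tag{1.1}$$
therefore satisfies $\|F_b\|_{L^s(D)}=\|f_b\|_{L^s(V)}$. Likewise the column function $F^a:=\sum_bc_{ab}e_{ab}$ is a function of $X^T\tilde a$ and has $\|F^a\|_s=\|g_a\|_s$.

The fact on which everything rests is that, for $2<p<\infty$,
$$\|F_c\|_{L^p(D)}\ \text{ is comparable to }\ N_p(c)=\max(\|c\|_2,R_p,C_p),\tag{1.2}$$
with constants that do not depend on $N$. (This is Proposition 6.1.) Rows, columns, and the $\ell^2$-norm account for the whole norm.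

Here is what this is for. Let functions $s(a,b)$ act by $F_c\mapsto F_{sc}$. We shall find a real function $z:V\to[0,1]$ and a non-real number $\lambda$ such that $z-\lambda$, although bounded below by $|\operatorname{Im}\lambda|$, has an inverse whose multiplier norm on $L^p(V)$ tends to $\infty$ with $N$. Put $t_1(a,b)=z(a)-\lambda$ and $t_2(a,b)=z(b)-\lambda$. On a column ($a$ fixed) $t_1$ is a non-zero constant. On a row ($b$ fixed) $t_2$ is a non-zero constant. On $\ell^2$ everything bounded below is invertible. Hence, if the three parts of the norm in (1.2) are placed in three separate algebras, one can solve $b_1t_1+b_2t_2=1$ with bounded $b_1,b_2$: use $t_1^{-1}$ on columns and on $\ell^2$, and $t_2^{-1}$ on rows. But one pair of functions $r_1(a,b),r_2(a,b)$, good on rows and columns at once, cannot do this with bounds independent of $N$. A pair of elements that generates a proper ideal in an algebra and the unit ideal in a larger one is what the notion of cortex detects.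

## 2. Superalgebras, spectra, and the cortex

Banach algebras are complex. For a commutative unital Banach algebra $A$ with unit $e$, $\triangle(A)$ is the set of non-zero multiplicative-linear functionals with the weak$^*$-topology, and $\sigma_A(x)=\{\lambda:\lambda e-x\text{ is not invertible in }A\}$. Recall that every proper ideal of $A$ lies in a maximal ideal, and the maximal ideals are exactly the kernels of the $\varphi\in\triangle(A)$. In particular $\sigma_A(x)=\{\varphi(x):\varphi\in\triangle(A)\}$.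

**Definition 2.1.** A superalgebra of $A$ is a commutative unital Banach algebra $B$ that contains $A$ as a closed subalgebra and has the same unit. $A$ has the spectral permanence property if $\sigma_A(x)=\sigma_B(x)$ for every superalgebra $B$ and every $x\in A$. The cortex $\mathrm{cor}(A)$ (R. Arens) is the set of all $\varphi\in\triangle(A)$ that extend to a multiplicative-linear functional on every superalgebra of $A$. $A$ is a cortex algebra if $\mathrm{cor}(A)=\triangle(A)$.

**Example.** The disc algebra (continuous functions on the closed unit disc, holomorphic inside) embeds isometrically in $C(\mathbb T)$, by the maximum principle. The function $z$ has spectrum the closed disc in the first algebra and the circle in the second. Evaluation at $0$ kills $z$, which is invertible in $C(\mathbb T)$, so this functional does not extend. The disc algebra has neither property.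

A cortex algebra has spectral permanence: if $\lambda\in\sigma_A(x)$, some $\varphi\in\triangle(A)$ has $\varphi(x)=\lambda$, and an extension of $\varphi$ to $B$ shows $\lambda\in\sigma_B(x)$. The inclusion $\sigma_B(x)\subset\sigma_A(x)$ always holds. So permanence concerns one element at a time, and the cortex concerns finitely many elements together. The following lemma makes this precise.

**Lemma 2.2.** If $B$ is a superalgebra of $A$ and $\varphi\in\triangle(A)$ does not extend to $B$, then there are $x_1,\dots,x_n\in\ker\varphi$ and $b_1,\dots,b_n\in B$ with $\sum x_ib_i=e$.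

*Proof.* Otherwise $\ker\varphi$ generates a proper ideal of $B$, contained in $\ker\psi$ for some $\psi\in\triangle(B)$. Then $\ker\varphi\subset\ker\psi|_A$, and $\psi(e)=1=\varphi(e)$ gives $\psi|_A=\varphi$, a contradiction. $\square$

Now let $G$ be a compact Abelian group and $1<p<\infty$. Let $M(L^p(G))$ be the algebra of multipliers, that is, of bounded operators on $L^p(G)$ that commute with all translations, with composition and the operator norm. In the article "An invitation to cortex algebras and spectral permanence property" (arXiv:2509.01709, 2025), Przemysław Ohrysko asks whether $M(L^p(G))$ is a cortex algebra, and whether it has the spectral permanence property. We prove the following.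

**Theorem 2.3.** Let $G$ be a compact Abelian group, $1<p<\infty$, $A=M(L^p(G))$.

(a) $A$ has the spectral permanence property.

(b) If $G$ is finite or $p=2$, then $A$ is a cortex algebra.

(c) If $G$ is infinite and $p\ne2$, then $A$ is not a cortex algebra. More precisely, there are $T_1,T_2,T_3\in A$ generating a proper ideal of $A$, and a superalgebra $B\supset A$ (isometric inclusion) with $b_1,b_2,b_3\in B$ such that $\sum T_ib_i=e$. No $\varphi\in\triangle(A)$ with $\varphi(T_1)=\varphi(T_2)=\varphi(T_3)=0$ (such $\varphi$ exist) extends to $B$.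

So $M(L^p(G))$ always has spectral permanence, and it is a cortex algebra if and only if $G$ is finite or $p=2$.

## 3. Multipliers as functions on the dual group

Let $\Gamma=\widehat G$, written additively. Haar measures of compact groups have mass $1$, $\langle f,g\rangle=\int f\bar g$, $\hat f(\gamma)=\langle f,\gamma\rangle$, $p'=p/(p-1)$, and "polynomial" means trigonometric polynomial. If $T\in A$ and $\gamma\in\Gamma$, then $T\gamma$ is an eigenvector (or $0$) of all translations with the eigenvalues of $\gamma$, so $T\gamma=m_T(\gamma)\gamma$ for a number $m_T(\gamma)$. Polynomials are dense in $L^p(G)$, so $T$ is determined by its symbol $m_T$. We identify $A$ with the algebra $M_p(\Gamma)$ of symbols, with pointwise product, the operator norm, and unit the constant function $1$. For any discrete Abelian group $\Lambda$, $M_p(\Lambda)$ denotes the corresponding algebra on $L^p(\widehat\Lambda)$. For example, translation by $t$ on $L^p(\mathbb T)$ has symbol $n\mapsto e^{-int}$ or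 $e^{int}$, depending on the direction, and norm $1$.

Testing on $\gamma$ gives $|m(\gamma)|\le\|m\|$. Further,
$$m\in M_p(\Gamma),\ \|m\|\le\varkappa\iff\Big|\sum_\gamma m(\gamma)\hat f(\gamma)\overline{\hat g(\gamma)}\Big|\le\varkappa\|f\|_p\|g\|_{p'}\ \text{ for all polynomials }f,g.\tag{3.1}$$
Indeed, the sum is $\langle Tf,g\rangle$ if $T$ has symbol $m$. Conversely the inequality says that $f\mapsto\sum m\hat f\,\gamma$ has norm $\le\varkappa$ on polynomials. It extends to $L^p$, and it commutes with translations because it does so on characters. We shall use the following facts.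

* (F1) $P_\gamma=1_{\{\gamma\}}$, the operator $f\mapsto\hat f(\gamma)\gamma$, has norm $1$, since $|\hat f(\gamma)|\le\|f\|_1\le\|f\|_p$ and $P_\gamma\gamma=\gamma$. Moreover $mP_\gamma=m(\gamma)P_\gamma$.
* (F2) $M_p(\Gamma)=M_{p'}(\Gamma)$ isometrically. Put $g^\sharp(x)=\overline{g(-x)}$. Then $\widehat{g^\sharp}=\overline{\hat g}$, so $\sum m\hat f\overline{\hat g}=\sum m\,\widehat{g^\sharp}\,\overline{\widehat{f^\sharp}}$; now use (3.1). Also $\bar m\in M_p(\Gamma)$ with the same norm, because $|\sum\bar m\hat f\overline{\hat g}|=|\sum m\hat g\overline{\hat f}|$ is bounded by $\|m\|_{M_{p'}}\|g\|_{p'}\|f\|_p$.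
* (F3) $\|m\|_{M_2}=\|m\|_\infty$ by Parseval. By Riesz–Thorin $\|m\|_{M_s}\le\|m\|_{M_p}$ for $s$ between $2$ and $p$, as $\|m\|_\infty\le\|m\|_{M_p}$.
* (F4) If $k\in L^1(G)$, then $\|\hat k\|_{M_p}\le\|k\|_1$ (convolution).
* (F5) If $\Lambda\le\Gamma$ is a subgroup, then $\|1_\Lambda\|_{M_p}\le1$, because $1_\Lambda$ is the transform of the Haar measure of the annihilator $\Lambda^\perp\subset G$. Functions with spectrum in $\Lambda$ are functions on $G/\Lambda^\perp$, so the closed span of $\Lambda$ in $L^p(G)$ is isometric to $L^p(G/\Lambda^\perp)=L^p(\widehat\Lambda)$.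

We use Riesz–Thorin in its linear and multilinear forms: if a multilinear form is bounded by $M_0$ on $\prod L^{p_i}$ and by $M_1$ on $\prod L^{q_i}$ (exponents in $[1,\infty]$), then it is bounded by $M_0^{1-\theta}M_1^\theta$ on $\prod L^{r_i}$, where $1/r_i=(1-\theta)/p_i+\theta/q_i$.

## 4. One multiplier at a time: the spectrum is permanent

**Lemma 4.1.** If $c>0$ and $\|xS\|\ge c\|S\|$ for all $S\in A$, then $x$ is invertible in $A$.

*Proof.* Let $m$ be the symbol of $x$. Taking $S=P_\gamma$ gives $|m(\gamma)|\ge c$ for every $\gamma$, so $1/m$ is a bounded function. We must show that it is a multiplier.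

There is a net of polynomials $k_\alpha\ge0$ with $\int k_\alpha=1$ and $\hat k_\alpha\to1$ pointwise. To build it, let finitely many characters and a tolerance be given. Choose a neighborhood $U$ of $0$ on which these characters are close to $1$, put $w=|U|^{-1/2}1_U$, choose a polynomial $v$ with $\|v\|_2=1$ close to $w$ in $L^2$, and let $k=|v|^2$. Then $\|k-|U|^{-1}1_U\|_1\le\|v-w\|_2(\|v\|_2+\|w\|_2)\le2\|v-w\|_2$, so $\hat k$ is close to $1$ at the given characters.

Let $S_\alpha$ have the finitely supported symbol $\hat k_\alpha/m$. Then $S_\alpha\in A$, $xS_\alpha$ has symbol $\hat k_\alpha$, and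
$$\|S_\alpha\|\le c^{-1}\|xS_\alpha\|=c^{-1}\|\hat k_\alpha\|_{M_p}\le c^{-1}\|k_\alpha\|_1=c^{-1}.$$
For polynomials $f,g$ the quantity $\langle S_\alpha f,g\rangle=\sum\hat k_\alpha m^{-1}\hat f\overline{\hat g}$ is a finite sum. In the limit $|\sum m^{-1}\hat f\overline{\hat g}|\le c^{-1}\|f\|_p\|g\|_{p'}$, so $1/m\in A$ by (3.1). $\square$

*Proof of Theorem 2.3(a).* Let $x\in A$ be singular in $A$. By Lemma 4.1 there are $S_n\in A$ with $\|S_n\|=1$ and $xS_n\to0$. If $xb=e$ for some $b$ in a superalgebra $B$, then $S_n=b\,xS_n\to0$, a contradiction. So $x$ is singular in $B$. Applied to $\lambda e-x$ this gives $\sigma_A(x)\subset\sigma_B(x)$; the other inclusion is trivial. $\square$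

## 5. Several multipliers at once: $G$ finite or $p=2$, and where that argument stops

*Proof of Theorem 2.3(b).* In both cases $A$ is, as an algebra, $\ell^\infty(\Gamma)$. (If $G$ is finite, every function on $\Gamma$ is a symbol.) Suppose $\varphi\in\triangle(A)$ does not extend to $B$. By Lemma 2.2, $\sum_{i\le n}x_ib_i=e$ with $x_i\in\ker\varphi$ and $b_i\in B$. Since $\bar x_i\in A$, $\varphi(\sum\bar x_ix_i)=0$, so $\sum|x_i|^2$ is not invertible in $\ell^\infty(\Gamma)$. Hence there are $\gamma_k\in\Gamma$ with $x_i(\gamma_k)\to0$ for all $i$. But then $\|P_{\gamma_k}\|=1$, while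
$$P_{\gamma_k}=\sum_ib_ix_iP_{\gamma_k}=\sum_ib_i\,x_i(\gamma_k)P_{\gamma_k}\to0,$$
a contradiction. $\square$

Let us try the same for $p\ne2$. By (F2) the conjugates $\bar x_i$ still lie in $A$, so $x=\sum\bar x_ix_i$ is still in $\ker\varphi$ and singular in $A$. There are two ways to go on.

The first is to look for $\gamma_k$ with all $x_i(\gamma_k)\to0$. This needs: a multiplier whose symbol is bounded below is invertible. For infinite $G$ and $p\neq2$ this fails. The multipliers $T_1,T_2,T_3$ of Section 13 generate a proper ideal, yet $\max(|T_1|,|T_3|)$ is bounded below on $\Gamma$.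

The second is to use Lemma 4.1 for $x$. There are $S_n$ of norm $1$ with $\sum_i\bar x_ix_iS_n\to0$. To conclude we would need $x_iS_n\to0$ for each $i$ separately. For $p=2$ this follows from positivity, since $|x_iS_n|^2\le|S_n|\cdot\sum_j|x_j|^2|S_n|$ pointwise and the norm is the supremum. For $p\ne2$ nothing replaces this, and in the example of Sections 13 and 14 no norm-one sequence with $T_iS_n\to0$ ($i=1,2,3$) can exist, because $S_n=\sum b_iT_iS_n$ in $B$.

So for $p\neq2$ we look for multipliers that together have no approximate joint null vector and that nevertheless generate a proper ideal. The characters of Section 1 provide them.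

From now on $G$ is infinite. By (F2), $M_p(\Gamma)$ and $M_{p'}(\Gamma)$ are the same Banach algebra, so in proving (c) we may assume $p>2$.

## 6. The norm of $F_c$, reduced to a second moment

Keep the notation of Section 1. Both $R_s$ and $C_s$ are $L^s$-norms over a product of a counting measure and a probability measure, and $R_2=C_2=\|c\|_2$ by Parseval. By log-convexity of $L^s$-norms, for $2\le s\le t$,
$$R_s\le R_2^{1-\theta}R_t^\theta\le N_t,\qquad C_s\le N_t,\qquad N_s\le N_t.\tag{6.1}$$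
Below, $M_p(V)$ refers to functions of $a\in V$, viewed as the character $x\mapsto\zeta^{a\cdot x}$ of $V$.

**Proposition 6.1.** There is $C=C(p,q)$, independent of $N$, such that:

1. $\|F_c\|_p\le C\,N_p(c)$.
2. For $\Phi\in L^p(D)$ and $c_{ab}=\hat\Phi(e_{ab})$: $N_p(c)\le\|\Phi\|_p$.
3. For $s:V\times V\to\mathbb C$, viewed as a function on $E$, $\|s1_E\|_{M_p(\Delta)}\le C\varkappa(s)$, where $\varkappa(s)=\max\{\sup_b\|s(\cdot,b)\|_{M_p(V)},\sup_a\|s(a,\cdot)\|_{M_p(V)}\}$. Conversely, if $r\in M_p(\Delta)$, the rows $r(\cdot,b)$ and columns $r(a,\cdot)$ of $r|_E$ have $M_p(V)$-norm at most $\|r\|$.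

*Proof of 2.* The conditional expectation of $\Phi$ given $\xi_b$ keeps exactly the characters that factor through $X\mapsto X\tilde b$, so it is $h(\xi_b)$ with $h(\xi)=\sum_{v\in\mathbb F^{N+1}}\hat\Phi(v\tilde b^T)\zeta^{v\cdot\xi}$. The averaging $h\mapsto\mathbb E_{t\in\mathbb F}\,\zeta^{-t}h(\xi_0+t,\xi_1,\dots,\xi_N)$ multiplies the term of $v$ by $\mathbb E_t\zeta^{(v_0-1)t}$, so it keeps the terms with $v_0=1$, that is $v=\tilde a$, and produces $F_b$. Both operations are contractions in $L^\infty$, hence $\|F_b\|_\infty\le\|\Phi\|_\infty$. So $\Phi\mapsto(F_b)_b$ is a contraction $L^\infty\to\ell^\infty(L^\infty)$. By Bessel it is a contraction $L^2\to\ell^2(L^2)$. Riesz–Thorin gives a contraction $L^p\to\ell^p(L^p)$, i.e. $R_p\le\|\Phi\|_p$. Symmetrically $C_p\le\|\Phi\|_p$. Finally $\|c\|_2\le\|\Phi\|_2\le\|\Phi\|_p$. $\square$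

*Proof of 3, given 1.* Let $\Phi\in L^p(D)$ and $c=\hat\Phi|_E$. The multiplier $s1_E$ maps $\Phi$ to $F_{sc}$. The row functions of $sc$ arise from those of $c$ by the multipliers $s(\cdot,b)$, the columns similarly, and $\|s\|_\infty\le\varkappa(s)$. So $N_p(sc)\le\varkappa(s)N_p(c)\le\varkappa(s)\|\Phi\|_p$ by 2, and 1 gives $\|F_{sc}\|_p\le C\varkappa(s)\|\Phi\|_p$. For the converse, apply $r$ to a function $F_b$ with $f_b$ arbitrary. The result is the row function with coefficients $r(e_{ab})c_{ab}$, and by (1.1) the norms of both are the norms of the corresponding functions on $V$. Columns are treated with $F^a$. $\square$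

*Proof of 1, given Proposition 6.2 below.* Let $m\ge2$ be the integer with $2m-2<p\le2m$, and $\rho=p/m$. Since $p>2m-2\ge m$, we have $\rho\in(1,2]$. Now $\|F_c\|_p^m=\|F_c^m\|_\rho$, so we expand $F_c^m$ over tuples $(a_i,b_i)_{i\le m}$. Put
$$S_{row}=\sum_bF_b^m,\quad S_{col}=\sum_a(F^a)^m,\quad S_0=\sum_{a,b}(c_{ab}e_{ab})^m,\quad W_m=F_c^m-S_{row}-S_{col}+S_0 .$$
$S_{row}$ collects the tuples with all $b_i$ equal, $S_{col}$ those with all $a_i$ equal, and $S_0$ those with both. By inclusion–exclusion $W_m$ is the part of the expansion over tuples in which neither all $a_i$ nor all $b_i$ are equal.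

**Step 1: the rows and columns.** This step bounds $S_{row},S_{col},S_0$ using only pairwise independence. The map $(\varphi_b)_b\mapsto\sum_b(\varphi_b(\xi_b)-\mathbb E\varphi_b(\xi_b))$ has norm $\le2$ from $\ell^1(L^1)$ to $L^1(D)$. It has norm $\le1$ from $\ell^2(L^2)$ to $L^2(D)$, since by pairwise independence the summands are orthogonal. Hence it has norm $\le2$ from $\ell^\rho(L^\rho)$ to $L^\rho$. Take $\varphi_b(\xi_b)=F_b^m$, so that $\sum_b\|\varphi_b\|_\rho^\rho=\sum_b\|f_b\|_p^p=R_p^p$ and $(R_p^p)^{1/\rho}=R_p^m$. This gives $\|S_{row}-\mathbb ES_{row}\|_\rho\le2R_p^m$. Also $|\mathbb ES_{row}|\le\sum_b\|f_b\|_m^m=R_m^m\le N_p^m$ by (6.1), as $2\le m<p$. So $\|S_{row}\|_\rho\le3N_p^m$, and likewise $\|S_{col}\|_\rho\le3N_p^m$. Finally $\|S_0\|_\rho\le\sum|c_{ab}|^m\le\|c\|_2^m$, as $m\ge2$.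

**Step 2: the rest.** This step puts the remaining part in $L^2$, where it can be expanded. Since $\rho\le2$ and $2\le2m-2<p$, Proposition 6.2 gives $\|W_m\|_\rho\le\|W_m\|_2\le CN_{2m-2}^m\le CN_p^m$. Adding up, $\|F_c\|_p^m\le CN_p^m$. $\square$

**Proposition 6.2.** $\|W_m\|_2^2\le C(m,q)\,N_{2m-2}(c)^{2m}$ for every integer $m\ge2$.

The index $2m-2$ matters: $p$ is larger than $2m-2$ but possibly smaller than $2m$, so $N_{2m-2}$ is controlled by $N_p$ while $N_{2m}$ need not be.

## 7. Matrices written as sums of few rank-one matrices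

**The case $m=2$ by hand.** Here $2<p\le4$, and the claim is $\|W_2\|_2^2\le C\|c\|_2^4$, because $N_2=\|c\|_2$. The function $W_2$ is the sum of $c_{a_1b_1}c_{a_2b_2}\,e_{a_1b_1}e_{a_2b_2}$ over $a_1\ne a_2$, $b_1\ne b_2$. The product $e_{a_1b_1}e_{a_2b_2}$ is the character of the matrix
$$Y=\tilde a_1\tilde b_1^T+\tilde a_2\tilde b_2^T .$$
How many tuples give the same $Y$? Since $\tilde a_1,\tilde a_2$ are independent and $\tilde b_1,\tilde b_2$ are independent, $Y$ has rank $2$ and column space $\operatorname{span}(\tilde a_1,\tilde a_2)$. The vectors with $0$-th coordinate $1$ in this space form an affine line with $q$ points, so there are at most $q(q-1)$ choices for $(a_1,a_2)$. Once these are chosen, independence of $\tilde a_1,\tilde a_2$ determines $b_1,b_2$. By Parseval and Cauchy–Schwarz,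
$$\|W_2\|_2^2=\sum_Y\Big|\sum_{\text{tuples for }Y}c_{a_1b_1}c_{a_2b_2}\Big|^2\le q(q-1)\|c\|_2^4 .$$

**Where counting stops.** For $m=3$ a matrix can have very many representations. Take $a\ne a'$ and $Y=\tilde a(\tilde b_1+\tilde b_2)^T+\tilde a'\tilde b_3^T$. It comes from the tuples $a_1=a_2=a$, $a_3=a'$ with $(b_1,b_2)$ replaced by $(b_1+v,b_2-v)$ for any $v\in V$, and at most one $v$ makes all three $b$'s equal. So the number of representations is at least $q^N-1$, unbounded in $N$. The corresponding part of $\|W_3\|_2^2$ is not controlled by $\|c\|_2$, but it is controlled by columns: pairing a tuple $(a,a,a';b_1,b_2,b_3)$ with $(a,a,a';b_4,b_5,b_6)$, where $b_1+b_2=b_4+b_5$ and $b_3=b_6$, and ignoring the inequality restrictions, we get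
$$\sum_{a,a'}\ \sum_{b_1+b_2=b_4+b_5}c_{ab_1}c_{ab_2}\overline{c_{ab_4}c_{ab_5}}\ \sum_{b_3}|c_{a'b_3}|^2=\sum_a\|g_a\|_4^4\cdot\|c\|_2^2=C_4^4\|c\|_2^2,\tag{7.1}$$
and $4=2m-2$. On the other hand, tuples with all $b_i$ equal would contribute $\sum_b\|f_b\|_{2m}^{2m}=R_{2m}^{2m}$, which is not allowed. This is why they were removed. We need a way to organize all coincidence patterns and to show that, apart from the two removed ones, each has a bound by a product of $2m$ factors $\|c\|_2$, $R_\sigma$, $C_\sigma$ with $2\le\sigma\le2m-2$.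

## 8. Patterns as orthogonal pairs of subspaces

Put $n=2m$, $[n]=\{1,\dots,n\}$. Let $\varepsilon_i=1$ and $c^{(i)}=c$ for $i\le m$, and $\varepsilon_i=-1$ and $c^{(i)}=\bar c$ for $m<i\le n$. Let $f^{(i)}_b,g^{(i)}_a$ be the row and column functions of $c^{(i)}$. Since $\sum_a\overline{c_{ab}}\zeta^{a\cdot x}=\overline{f_b(-x)}$, all norms agree for $c$ and $\bar c$. On $\mathbb F^n$ use the bilinear form
$$\langle u,v\rangle=\sum_i\varepsilon_iu_iv_i .$$
It is nondegenerate, also on each coordinate subspace $\mathbb F^S$, $S\subset[n]$, where orthogonal subspaces have dimensions adding up to at most $|S|$. Let $\mathbf1=(1,\dots,1)$; then $\langle\mathbf1,\mathbf1\rangle=0$.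

For $a=(a_1,\dots,a_n)\in V^n$ let $L(a)\subset\mathbb F^n$ be the span of $\mathbf1$ and the $N$ coordinate vectors $(a_{1,k},\dots,a_{n,k})$. The $(k,l)$ entry of $\sum_i\varepsilon_i\tilde a_i\tilde b_i^T$ is the pairing of the $k$-th vector of $a$ with the $l$-th vector of $b$, the $0$-th vectors being $\mathbf1$. Hence
$$\sum_i\varepsilon_i\tilde a_i\tilde b_i^T=0\iff L(a)\perp L(b).$$
Expanding $\int W_m\overline{W_m}$, and using that the integral of a character is $1$ or $0$,
$$\|W_m\|_2^2={\sum}'\prod_{i=1}^nc^{(i)}_{a_ib_i},$$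
where $\sum'$ runs over $(a,b)\in V^n\times V^n$ with $L(a)\perp L(b)$ and the non-degeneracy condition

(ND) none of $(a_i)_{i\le m}$, $(a_i)_{i>m}$, $(b_i)_{i\le m}$, $(b_i)_{i>m}$ is constant.

(ND) depends only on $(L(a),L(b))$: for instance $(a_i)_{i\le m}$ is constant iff all elements of $L(a)$ are constant on $\{1,\dots,m\}$.

**Möbius inversion.** We now replace the exact conditions $L(a)=L$, $L(b)=L'$ by the linear conditions $L(a)\subset L$, $L(b)\subset L'$. Let $\mathcal P$ be the finite poset of pairs $(L,L')$ of subspaces of $\mathbb F^n$ with $\mathbf1\in L\cap L'$ and $L\perp L'$, ordered by inclusion in both entries. Its size depends only on $n,q$. Let $\phi$ be the indicator of (ND) on $\mathcal P$. Working downward from the maximal elements, $\nu(x)=\phi(x)-\sum_{y>x}\nu(y)$ defines the unique $\nu:\mathcal P\to\mathbb Z$ with $\phi(x)=\sum_{y\ge x}\nu(y)$, and $\nu$ depends only on $n,q$. Write $a\in L\otimes V$ if all coordinate vectors of $a$ lie in $L$, i.e. $L(a)\subset L$.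 If $L(a)\subset L$ and $L(b)\subset L'$ with $(L,L')\in\mathcal P$, then $L(a)\perp L(b)$ automatically. So, inserting the formula for $\phi(L(a),L(b))$,
$$\|W_m\|_2^2=\sum_{(L,L')\in\mathcal P}\nu(L,L')\,\Sigma_{L,L'},\qquad\Sigma_{L,L'}=\sum_{a\in L\otimes V}\ \sum_{b\in L'\otimes V}\ \prod_ic^{(i)}_{a_ib_i}.\tag{8.1}$$

Call $(\mathbf1^\perp,\langle\mathbf1\rangle)$ and $(\langle\mathbf1\rangle,\mathbf1^\perp)$ bad. (For the first, all $b_i$ are equal and $\Sigma=R_n^n$.) Bad pairs are maximal in $\mathcal P$: if $(L,L')\in\mathcal P$ and $L\supset\mathbf1^\perp$, then $L\subset\mathbf1^\perp$ because $\mathbf1\in L'$, so $L=\mathbf1^\perp$ and $L'\subset(\mathbf1^\perp)^\perp=\langle\mathbf1\rangle$; the other pair is symmetric. They violate (ND). So $\nu=\phi=0$ there, and (8.1) shows that Proposition 6.2 follows from the next statement.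

**Proposition 8.1.** If $(L,L')\in\mathcal P$ is not bad, then $|\Sigma_{L,L'}|\le N_{n-2}(c)^n$.

**Example.** The pattern of (7.1) is $n=6$, $L=\{u:u_1=u_2=u_4=u_5,\ u_3=u_6\}$ and $L'=L^\perp=\{v:v_1+v_2=v_4+v_5,\ v_3=v_6\}$.

## 9. Exponents from a matroid polytope

For a subspace $U\subset\mathbb F^J$ ($J$ a finite set) and $I\subset J$ let $U_I=\{u\in U:\operatorname{supp}u\subset I\}$ and let $U|_I$ be the restriction of $U$ to $I$. The function $\operatorname{rk}(I)=\dim U|_I$ is the rank function of the matroid of the coordinate functionals $u\mapsto u_i$ on $U$. A set $J'\subset J$ is independent if $\operatorname{rk}(J')=|J'|$, that is $U|_{J'}=\mathbb F^{J'}$, and spanning if $\operatorname{rk}(J')=\operatorname{rk}(J)$, that is, $U\to U|_{J'}$ is injective. The dual matroid has rank function $|I|-\operatorname{rk}(J)+\operatorname{rk}(J\setminus I)$, and its independent sets are the complements of the spanning sets. For $\tau\in\mathbb R^J$ write $\tau(I)=\sum_{i\in I}\tau_i$.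

**Edmonds' theorem.** For a matroid rank function $\operatorname{rk}$ on $J$, the polytope $\{\tau\in\mathbb R^J_{\ge0}:\tau(I)\le\operatorname{rk}(I)\ \forall I\subset J\}$ is the convex hull of the indicators of the independent sets.

This theorem, and Frank's theorem in Section 10, are in A. Schrijver, *Combinatorial Optimization*, Springer 2003.

**Lemma 9.1.** Let $U\subset\mathbb F^J$ be a subspace and $\tau\in[0,1]^J$.

(i) If $\tau(I)\ge\dim U_I$ for all $I\subset J$, then $\sum_{\beta\in U\otimes V}\prod_{i\in J}|u_i(\beta_i)|\le\prod_i\|u_i\|_{\ell^{1/\tau_i}(V)}$.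

(ii) If $\tau(I)\le\dim U|_I$ for all $I\subset J$, then $\mathbb E_{x\in U\otimes V}\prod_{i\in J}|v_i(x_i)|\le\prod_i\|v_i\|_{L^{1/\tau_i}(V)}$.

**Example.** Let $U=\{u\in\mathbb F^3:u_1+u_2+u_3=0\}$. Then $\operatorname{rk}(I)=\min(|I|,2)$, and $\dim U_I=0,1,2$ for $|I|\le1$, $|I|=2$, $|I|=3$. For $\tau_i\le1$ with $\tau_1+\tau_2+\tau_3=2$ both conditions hold, and both conclusions are Young's convolution inequality.

*Proof.* By multilinear Riesz–Thorin, the set of $\tau$ for which either inequality holds is convex. (The kernels are non-negative, so the inequality is the same as the bound for the multilinear form.)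

(ii) By Edmonds' theorem $\tau$ is a convex combination of indicators $1_{J'}$ of independent sets. For $\tau=1_{J'}$ we have $U|_{J'}=\mathbb F^{J'}$, so for uniform $x\in U\otimes V$ the $(x_i)_{i\in J'}$ are independent and uniform in $V$. Hence the average is at most $\prod_{i\in J'}\|v_i\|_1\prod_{i\notin J'}\|v_i\|_\infty$, which is the claim.

(i) $U_I$ is the kernel of $U\to U|_{J\setminus I}$, so $\dim U_I=\operatorname{rk}(J)-\operatorname{rk}(J\setminus I)$. The hypothesis becomes $(1-\tau)(I)\le|I|-\operatorname{rk}(J)+\operatorname{rk}(J\setminus I)$, the rank function of the dual matroid. By Edmonds' theorem $1-\tau$ is a convex combination of indicators of dual-independent sets, so $\tau$ is a convex combination of indicators of spanning sets $J'$. For $\tau=1_{J'}$, $\beta\in U\otimes V$ is determined by $(\beta_i)_{i\in J'}$, so the sum is at most $\prod_{i\in J'}\|u_i\|_1\prod_{i\notin J'}\|u_i\|_\infty$. $\square$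

## 10. The bound for $\Sigma_{L,L'}$

A function $\kappa$ on subsets of a finite set is supermodular if $\kappa(I\cup I^*)+\kappa(I\cap I^*)\ge\kappa(I)+\kappa(I^*)$, and submodular if the reverse inequality holds.

**Frank's sandwich theorem.** If $\overline\tau$ is submodular and $\underline\tau$ supermodular on the subsets of a finite set, $\underline\tau\le\overline\tau$ and $\overline\tau(\emptyset)=\underline\tau(\emptyset)=0$, then there is an additive $\tau$ with $\underline\tau\le\tau\le\overline\tau$.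

For example, on $\{1,2\}$ let $\underline\tau$ be $1$ on the full set and $0$ otherwise, and $\overline\tau$ be $0$ on $\emptyset$ and $1$ otherwise; then $\tau=(t,1-t)$, $0\le t\le1$, are the solutions.

Let $(L,L')\in\mathcal P$ be not bad. For $S\subset[n]$ put $d(S)=\dim L_S$ and $d'(S)=\dim L'_S$. We record four facts, each valid also with $L$ and $L'$ exchanged.

* $d$ is supermodular, since $L_S\cap L_T=L_{S\cap T}$ and $L_S+L_T\subset L_{S\cup T}$.
* $d(\{i\})=0$: a non-zero vector supported at $i$ is not orthogonal to $\mathbf1\in L'$.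
* For $S'\subset S$: $d(S)=\dim(L_S|_{S'})+d(S\setminus S')$, since $L_{S\setminus S'}$ is the kernel of restriction of $L_S$ to $S'$.
* $L'|_S\perp L_S$ in $\mathbb F^S$, hence $\dim L'|_S\le|S|-d(S)$.

**Step 1: cutting $[n]$ into three parts.** This step isolates the indices at which $a$ (respectively $b$) has too much freedom for $\ell^2$-bounds. Let $S_1$ be a minimal maximizer of $d(S)-|S|/2$ and $S_2$ a minimal maximizer of $d'(S)-|S|/2$. Then $S_1\cap S_2=\emptyset$. Indeed, let $T=S_1\cap S_2\ne\emptyset$. By minimality $S_1\setminus T$ is not a maximizer, so $\dim L_{S_1}|_T=d(S_1)-d(S_1\setminus T)>|T|/2$. Likewise $\dim L'_{S_2}|_T>|T|/2$. But for $u\in L_{S_1}$, $v\in L'_{S_2}$ we have $0=\langle u,v\rangle=\sum_{i\in T}\varepsilon_iu_iv_i$, so these two restrictions are orthogonal in $\mathbb F^T$ and their dimensions add to at most $|T|$, a contradiction. Put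
$$S_0=[n]\setminus(S_1\cup S_2),\qquad J_a=S_0\cup S_2,\qquad J_b=S_0\cup S_1 .$$

**Step 2: Fourier inversion on $S_1$ and $S_2$, then absolute values.** On $S_1$ there are many vectors $a$ for fixed $b$; summing over them by Poisson summation before taking absolute values turns the entries of $c$ into values of row functions. Group $a\in L\otimes V$ by its restriction $\alpha\in L|_{J_a}\otimes V$ to $J_a$; the fibre is a coset $a^\alpha+L_{S_1}\otimes V$. Group $b\in L'\otimes V$ by its restriction $\beta\in L'|_{J_b}\otimes V$; the fibre is $b^\beta+L'_{S_2}\otimes V$. For $i\in S_0$ the factor is $c^{(i)}_{\alpha_i\beta_i}$. For $i\in S_1$ we have $b_i=\beta_i$ and $a_i=a_i^\alpha+l_i$. For $i\in S_2$ we have $a_i=\alpha_i$ and $b_i=b_i^\beta+l'_i$. So for fixed $(\alpha,\beta)$ the sum factors into a sum over $l\in L_{S_1}\otimes V$ and one over $l'\in L'_{S_2}\otimes V$.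

Let $K_1\subset\mathbb F^{S_1}$ be the annihilator of $L_{S_1}$ for the ordinary dot product. Inserting $c^{(i)}_{ab}=\mathbb E_xf^{(i)}_b(x)\zeta^{-a\cdot x}$ and using
$$\sum_{l\in L_{S_1}\otimes V}\zeta^{-\sum_il_i\cdot x_i}=|L_{S_1}\otimes V|\,1_{K_1\otimes V}(x),\qquad|V^{S_1}|=|L_{S_1}\otimes V|\,|K_1\otimes V|,$$
we get
$$\sum_{l\in L_{S_1}\otimes V}\ \prod_{i\in S_1}c^{(i)}_{a_i^\alpha+l_i,\beta_i}=\mathbb E_{x\in K_1\otimes V}\prod_{i\in S_1}f^{(i)}_{\beta_i}(x_i)\,\zeta^{-a_i^\alpha\cdot x_i}.$$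
The same holds on $S_2$ with the annihilator $K_2\subset\mathbb F^{S_2}$ of $L'_{S_2}$ and the functions $g^{(i)}_{\alpha_i}$. Taking absolute values,
$$|\Sigma_{L,L'}|\le\sum_{\alpha\in L|_{J_a}\otimes V}\ \sum_{\beta\in L'|_{J_b}\otimes V}\mathbb E_{x\in K_1\otimes V}\mathbb E_{y\in K_2\otimes V}\prod_{i\in S_0}|c^{(i)}_{\alpha_i\beta_i}|\prod_{i\in S_1}|f^{(i)}_{\beta_i}(x_i)|\prod_{i\in S_2}|g^{(i)}_{\alpha_i}(y_i)|.\tag{10.1}$$

**Step 3: which exponents would suffice.** This step turns the proposition into a question about $\tau$. For $I\subset S_1$, a vector of $\mathbb F^I$ annihilates $K_1|_I$ iff its extension by $0$ annihilates $K_1$, i.e. lies in $L_{S_1}$, hence in $L_I$. So $\dim K_1|_I=|I|-d(I)$. Next, vectors of $L'|_{J_b}$ supported in $I\subset J_b$ are the restrictions of vectors of $L'_{I\cup S_2}$, and the kernel of this restriction is $L'_{S_2}$. So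
$$\dim(L'|_{J_b})_I=d''(I):=d'(I\cup S_2)-d'(S_2)\quad(I\subset J_b),$$
and similarly $\dim(L|_{J_a})_I=d(I\cup S_1)-d(S_1)$ for $I\subset J_a$. Suppose $\tau\in[\frac1{n-2},\frac12]^{S_1}$ satisfies, for all $I\subset S_1$,
$$\text{(A)}\ \ \tau(I)\le|I|-d(I),\qquad\text{(B)}\ \ \tau(I)\ge g(I):=\max_{I_0\subset S_0}\Big[d''(I_0\cup I)-\frac{|I_0|}2\Big],$$
and $\tau\in[\frac1{n-2},\frac12]^{S_2}$ satisfies the conditions obtained by exchanging $(L,d,S_1)$ and $(L',d',S_2)$. Put $\tau=\frac12$ on $S_0$. Note that $g(\emptyset)=0$: $I_0=\emptyset$ gives $0$, and $d''(I_0)\le|I_0|/2$ by maximality of $S_2$. Condition (B) says precisely that $\tau(I_0\cup I)\ge d''(I_0\cup I)$ for all $I_0\cup I\subset J_b$.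

Now estimate (10.1). First, Lemma 9.1(ii) with $U=K_1$ and $U=K_2$ (condition (A)) bounds the averages over $x,y$ and replaces $|f^{(i)}_{\beta_i}(x_i)|$ by $\|f^{(i)}_{\beta_i}\|_{1/\tau_i}$ and $|g^{(i)}_{\alpha_i}(y_i)|$ by $\|g^{(i)}_{\alpha_i}\|_{1/\tau_i}$. Second, for fixed $\beta$ apply Lemma 9.1(i) to the sum over $\alpha$ with $U=L|_{J_a}$ (the exchanged condition (B)); the factors become $\|c_{\cdot\,\beta_i}\|_2$ for $i\in S_0$ and $(\sum_a\|g_a\|_{1/\tau_i}^{1/\tau_i})^{\tau_i}=C_{1/\tau_i}$ for $i\in S_2$. Third, apply Lemma 9.1(i) to the sum over $\beta$ with $U=L'|_{J_b}$ (condition (B)); the factors become $\|c\|_2$ for $i\in S_0$ and $R_{1/\tau_i}$ for $i\in S_1$. Hence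
$$|\Sigma_{L,L'}|\le\|c\|_2^{|S_0|}\prod_{i\in S_1}R_{1/\tau_i}\prod_{i\in S_2}C_{1/\tau_i}\le N_{n-2}^n,$$
by (6.1), as $2\le1/\tau_i\le n-2$. So it remains to find $\tau$ on $S_1$. The case of $S_2$ follows by exchanging $L$ and $L'$, since $(L',L)$ is also not bad.

In the example after Proposition 8.1, write $S=S'\sqcup S''$ with $S'\subset\{1,2,4,5\}$, $S''\subset\{3,6\}$. Then $d'(S)=\max(|S'|-1,0)+[S''=\{3,6\}]$ and $d(S)=[S'=\{1,2,4,5\}]+[S''=\{3,6\}]$, where a bracket is $1$ if the statement in it is true and $0$ if not. So $S_1=\emptyset$, $S_2=\{1,2,4,5\}$, $S_0=\{3,6\}$. The conditions on $S_2$ read $\tau(I)\le1$ for $\emptyset\ne I\subset S_2$ and $\tau(S_2)\ge1$, so $\tau_i=\frac14$ works, and the bound is $\|c\|_2^2C_4^4$, in agreement with (7.1).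

**Step 4: $n=4$.** Here $n-2=2$ and there is no room for exponents; we show that $d(S)\le|S|/2$ for all $S$, so that $S_1=\emptyset$, and $S_2=\emptyset$ by symmetry. If $|S|=1$, then $d(S)=0$. If $|S|=2$, then $L_S\perp\mathbf1|_S\ne0$ gives $d(S)\le1$. Let $|S|=3$. Again $d(S)\le2$. Suppose $d(S)=2$. Then $\dim L'|_S\le1$, so $L'|_S=\langle\mathbf1|_S\rangle$, and as $d'(\{j\})=0$ for the remaining index $j$, $L'=\langle\mathbf1\rangle$. Also $\mathbf1\in L\setminus L_S$, so $\dim L\ge3$ and $L=\mathbf1^\perp$. This pair is bad, which is excluded. Let $S=[4]$. Then $\dim L\le3$, and $\dim L=3$ would mean $L=\mathbf1^\perp$ and $L'=\langle\mathbf1\rangle$, again bad. So $d([4])\le2$.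

**Step 5: $n\ge6$, by a sandwich.** This step packs (A), (B), and the bounds $\frac1{n-2}\le\tau_i\le\frac12$ into one upper and one lower set function. For $I\subset S_1$ let
$$\overline\tau(I)=\min_{I'\subset I}\Big[|I'|-d(I')+\tfrac12|I\setminus I'|\Big],\qquad\underline\tau(I)=\max_{I_2\subset I}\Big[g(I\setminus I_2)+\tfrac{|I_2|}{n-2}\Big].$$

$\overline\tau$ is submodular. Let $I'$ and $I^{*\prime}$ be optimal for $I$ and $I^*$. Use $I'\cup I^{*\prime}\subset I\cup I^*$ and $I'\cap I^{*\prime}\subset I\cap I^*$ as competitors. The function $I'\mapsto|I'|-d(I')$ is submodular, and the terms $\frac12(|I|-|I'|)$ balance because cardinality is additive.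

$d''$ is supermodular on subsets of $J_b$, since $I\mapsto I\cup S_2$ respects unions and intersections. Hence $g$ is supermodular: if $I_0,I_0^*$ are optimal at $I,I^*$, use $I_0\cup I_0^*$ at $I\cup I^*$ and $I_0\cap I_0^*$ at $I\cap I^*$; since $S_0\cap S_1=\emptyset$, $(I_0\cup I)\cap(I_0^*\cup I^*)=(I_0\cap I_0^*)\cup(I\cap I^*)$, and the cardinality terms balance. In the same way $\underline\tau$ is supermodular: it is the maximum over $H\subset I$ of $g(H)+(|I|-|H|)/(n-2)$, and one uses unions and intersections of the optimal sets $H$.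

Moreover $\overline\tau(\emptyset)=0$ and $\underline\tau(\emptyset)=g(\emptyset)=0$. If $\underline\tau\le\overline\tau$, Frank's theorem gives an additive $\tau$ with $\underline\tau\le\tau\le\overline\tau$. It satisfies (A) (take $I'=I$) and (B) (take $I_2=\emptyset$), and $\frac1{n-2}\le\underline\tau(\{i\})\le\tau_i\le\overline\tau(\{i\})\le\frac12$. So we must show, for $I_0\subset S_0$, $I=I_1\sqcup I_2\subset S_1$ and $I'\subset I$,
$$d''(I_0\cup I_1)-\frac{|I_0|}2+\frac{|I_2|}{n-2}\le|I'|-d(I')+\frac12|I\setminus I'|.\tag{10.2}$$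

**Step 6: proof of (10.2).** Put $Q=L'_{I_0\cup I_1\cup S_2}$, so $\dim Q=d''(I_0\cup I_1)+d'(S_2)$. The set $I'\subset S_1$ is disjoint from $I_0$ and $S_2$, so
$$\dim Q=\dim Q|_{I'}+d'(I_0\cup(I_1\setminus I')\cup S_2)\le\dim Q|_{I'}+d'(S_2)+\tfrac12\big(|I_0|+|I_1\setminus I'|\big)$$
by maximality of $S_2$. Therefore
$$d''(I_0\cup I_1)-\tfrac{|I_0|}2\le\dim Q|_{I'}+\tfrac12|I_1\setminus I'|,\qquad\dim Q|_{I'}\le\dim L'|_{I'}\le|I'|-d(I').$$
Let $I_3=I_2\cap I'$ and $I_4=I_2\setminus I'$, so $|I\setminus I'|=|I_1\setminus I'|+|I_4|$. Then (10.2) follows from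
$$\dim Q|_{I'}+\frac{|I_2|}{n-2}\le|I'|-d(I')+\frac{|I_4|}2.\tag{10.3}$$

If $I_3=\emptyset$, then $|I_2|=|I_4|$ and $\frac{|I_2|}{n-2}\le\frac{|I_4|}2$, so (10.3) holds.

Let $I_3\ne\emptyset$. Elements of $Q$ vanish on $I_2\supset I_3$, but $\mathbf1|_{I'}\in L'|_{I'}$ does not vanish on $I_3\subset I'$. So $\dim Q|_{I'}\le\dim L'|_{I'}-1\le|I'|-d(I')-1$, and (10.3) follows if $\frac{|I_2|}{n-2}\le1+\frac{|I_4|}2$. This holds if $|I_2|\le n-2$. It also holds if $I_4\ne\emptyset$, since $\frac{|I_2|}{n-2}\le\frac n{n-2}\le\frac32$ for $n\ge6$.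

Let finally $|I_2|\ge n-1$ and $I_2\subset I'$. Then $I_0\cup I_1\cup S_2\subset[n]\setminus I_2$ has at most one element, so $Q=0$ and $d'(S_2)=0$, and the left side of (10.2) is at most $\frac n{n-2}\le\frac32$. So it suffices that $|I'|-d(I')\ge2$. We have $|I'|-d(I')\ge\dim L'|_{I'}\ge1$. Suppose $|I'|-d(I')=1$. Then $L'|_{I'}=\langle\mathbf1|_{I'}\rangle$; as $[n]\setminus I'$ has at most one element and $d'(\{j\})=0$, $L'=\langle\mathbf1\rangle$. Further $\dim L_{I'}=|I'|-1$. If $|I'|=n$ this says $\dim L=n-1$. If $|I'|=n-1$, then $\dim L_{I'}=n-2$ and $\mathbf1\in L\setminus L_{I'}$, so $\dim L\ge n-1$. In both cases $L=\mathbf1^\perp$, and the pair is bad, which is excluded. This proves (10.2), hence Propositions 8.1, 6.2, and 6.1. $\square$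

## 11. A non-real approximate eigenvalue of an averaging operator

Let $\frac1s=\frac12(\frac12+\frac1p)$, so $2<s<p$. On $V=\mathbb F^N$ let $\mathsf K=\frac1N\sum_{k=1}^N\mathsf E_k$, where $\mathsf E_k$ averages over the coordinate $x_k$. Then $\mathsf K$ is a contraction on every $L^t(V)$. Since $\mathsf E_k$ kills the characters with $a_k\ne0$ and fixes the others, the symbol of $\mathsf K$ is
$$z(a)=\tfrac1N\#\{k:a_k=0\}\in[0,1].$$
On $L^2$, $\mathsf K-\lambda$ is bounded below for every non-real $\lambda$. We now choose $\lambda\notin\mathbb R$ for which this fails on $L^s$ as $N\to\infty$.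

**Step 1: choice of $\lambda$.** The aim is a function $u$ on $\mathbb F$ for which $\mathbb Eu\cdot\overline{\mathbb Eu^*}$ is not real. Let $u=\varsigma w$ on $\mathbb F$ with $w(0)=2i$, $w=1$ elsewhere, and $\varsigma>0$ such that $\mathbb E|u|^s=1$. Put $u^*=|u|^{s-2}u$. Then $\|u^*\|_{s'}=1$ and $\langle u,u^*\rangle=1$. Put $\lambda=\mathbb E(u)\overline{\mathbb E(u^*)}$. Since $\mathbb Eu=\varsigma(\frac{2i}q+1-\frac1q)$ and $\mathbb Eu^*=\varsigma^{s-1}(\frac{2^{s-1}i}q+1-\frac1q)$,
$$\operatorname{Im}\lambda=\varsigma^s\,\tfrac1q\big(1-\tfrac1q\big)(2-2^{s-1})\ne0,$$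
because $s>2$. Put $\eta_0=|\operatorname{Im}\lambda|$. Also $|\lambda|\le\|u\|_s\|u^*\|_{s'}=1$. Note that $u$, $\lambda$, $\eta_0$ depend only on $p,q$.

**Step 2: the approximate eigenvector.** Let $f=u^{\otimes N}$ and $f^*=(u^*)^{\otimes N}$, so $\|f\|_s=\|f^*\|_{s'}=\langle f,f^*\rangle=1$. We have $\mathsf E_kf=f\cdot\mathbb E(u)/u(x_k)$. So with $\omega=\mathbb E(u)/u-\lambda$,
$$(\mathsf K-\lambda)f=f\cdot\frac1N\sum_k\omega(x_k),\qquad\mathbb E|u|^s\omega=\mathbb E(u)\,\mathbb E(\overline{u^*})-\lambda=0,$$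
because $|u|^s/u=\overline{u^*}$. Under the product of the probability measures with density $|u|^s$ (expectation $\mathbb E'$) the $\omega(x_k)$ are independent with mean zero. Hence
$$\|(\mathsf K-\lambda)f\|_s^s=\mathbb E'\Big|\frac1N\sum_k\omega(x_k)\Big|^s\le\|\omega\|_\infty^{s-2}\,\mathbb E'\Big|\frac1N\sum_k\omega(x_k)\Big|^2\le\frac{\|\omega\|_\infty^s}N.\tag{11.1}$$
It follows that $\|(z-\lambda)^{-1}\|_{M_p(V)}\ge\|(z-\lambda)^{-1}\|_{M_s(V)}\ge N^{1/s}/\|\omega\|_\infty$, by (F3) and $\|f\|_s=1$.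

**Step 3: two variables.** We pass to the pair of functions announced in Section 1 and to a functional that detects the obstruction. Define $t_1(a,b)=z(a)-\lambda$, $t_2(a,b)=z(b)-\lambda$ on $V\times V$. Since $z$ is real, $|t_i|\ge\eta_0$. All rows and columns of $t_i$ have $M_p(V)$-norm $\le1+|\lambda|\le2$. For $r:V\times V\to\mathbb C$ put
$$\ell(r)=\sum_{a,b}r(a,b)\hat f(a)\hat f(b)\overline{\hat f^*(a)\hat f^*(b)},\qquad\ell(1)=\langle f,f^*\rangle^2=1 .$$

**Lemma 11.1.** If all rows and columns of $r_1,r_2$ have $M_p(V)$-norm $\le\varkappa_0$, then $|\ell(r_1t_1+r_2t_2)|\le2\varkappa_0\|\omega\|_\infty N^{-1/s}$.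

*Proof.* Let $r\in\{r_1,r_2\}$ and $\mathcal B_r(h,k,h',k')=\sum_{a,b}r(a,b)\hat h(a)\hat k(b)\overline{\hat h'(a)\hat k'(b)}$. Summing over $a$ for fixed $b$ by (3.1), then over $b$ by Cauchy–Schwarz, $|\mathcal B_r|\le\varkappa_0\|h\|_p\|h'\|_{p'}\|k\|_2\|k'\|_2$. Summing in the other order, $|\mathcal B_r|\le\varkappa_0\|h\|_2\|h'\|_2\|k\|_p\|k'\|_{p'}$. Multilinear Riesz–Thorin in $h,k,\bar h',\bar k'$ at the midpoint gives
$$|\mathcal B_r|\le\varkappa_0\|h\|_s\|k\|_s\|h'\|_{s'}\|k'\|_{s'},$$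
because $\frac12(\frac1p+\frac12)=\frac1s$ and $\frac12(\frac1{p'}+\frac12)=1-\frac1s$. Apply this to $\ell(r_1t_1)=\mathcal B_{r_1}((\mathsf K-\lambda)f,f,f^*,f^*)$ and $\ell(r_2t_2)=\mathcal B_{r_2}(f,(\mathsf K-\lambda)f,f^*,f^*)$, and use (11.1). $\square$

So $r_1t_1+r_2t_2=1$ forces $\varkappa_0\ge N^{1/s}/(2\|\omega\|_\infty)$. It is essential that both rows and columns of $r_i$ are controlled: $r_1=0$, $r_2=1/t_2$ solves the equation with constant rows bounded by $1/\eta_0$, and fails only on columns.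

## 12. Planting the blocks in an infinite dual group

We want to place the systems of Section 1 with $N=1,2,3,\dots$ side by side in $\Gamma$. Since $G$ is infinite, so is $\Gamma$.

**Case (i):** the orders of the elements of $\Gamma$ are finite and bounded, so $n\Gamma=0$ for some $n\ge1$. Multiplication by $n$ is a composition of multiplications by primes $q\mid n$. If all kernels $\Gamma[q]=\{\gamma:q\gamma=0\}$, $q\mid n$, were finite, the kernel $\Gamma$ of the composition would be finite. So for some prime $q$ the $\mathbb F_q$-space $\Gamma[q]$ is infinite, and $\Gamma$ contains a copy of $\bigoplus_{\mathbb N}\mathbb Z_q$. Fix this $q$.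

**Case (ii):** the orders are unbounded (possibly infinite). Put $q=2$.

For instance $\bigoplus_{\mathbb N}\mathbb Z_4$ is in case (i) with $q=2$, and $\mathbb Z$ is in case (ii).

For $j\ge1$ let $V_j,\Delta_j,D_j,E_j$, $f_{(j)},f^*_{(j)},\ell_j$ and the functions $t_1,t_2$ be as in Sections 1 and 11 with $N=j$, and put $M_j=(j+1)^2$, so $\Delta_j=\mathbb F^{M_j}$. In case (i) let $\mathcal Z_j=\Delta_j$ and $\pi_j=\mathrm{id}$. In case (ii) let $\mathcal Z_j=\mathbb Z^{M_j}$ and let $\pi_j:\mathcal Z_j\to\Delta_j$ be reduction mod $2$. Put $\mathcal K_j=\widehat{\mathcal Z_j}$. Dually to $\pi_j$, $D_j$ is a subgroup of $\mathcal K_j$ (in case (ii), $\{0,\pi\}^{M_j}\subset\mathbb T^{M_j}=(\mathbb R/2\pi\mathbb Z)^{M_j}$), and $n|_{D_j}=\pi_j(n)$ for $n\in\mathcal Z_j$. Constants $C$ depend only on $p,q$.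

**Step 1: fibres.** This step lifts Proposition 6.1 from $\Delta_j$ to $\mathcal Z_j$. For a polynomial $\Phi$ on $\mathcal K_j$ and $\delta\in\Delta_j$ let $\Phi_\delta$ be the part of $\Phi$ with spectrum in $\pi_j^{-1}(\delta)$, and put $\Phi_{(b)}=\sum_a\Phi_{e_{ab}}$, $\Phi^{(a)}=\sum_b\Phi_{e_{ab}}$. For $d\in D_j$,
$$\Phi(x+d)=\sum_{\delta\in\Delta_j}\Phi_\delta(x)\,\delta(d),\qquad\|\Phi\|_p^p=\int_{\mathcal K_j}\|\Phi(x+\cdot)\|_{L^p(D_j)}^p\,dx .$$
For fixed $x$ the function $d\mapsto\Phi(x+d)$ on $D_j$ has coefficients $c_{ab}=\Phi_{e_{ab}}(x)$ on $E_j$, with row functions $F_b(d)=\Phi_{(b)}(x+d)$. So $\int R_p(c)^p\,dx=\sum_b\|\Phi_{(b)}\|_p^p$, and columns likewise. Applying Proposition 6.1(2) for each $x$ and integrating $p$-th powers, each of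
$$\Big\|\Big(\sum_{\delta\in E_j}|\Phi_\delta|^2\Big)^{1/2}\Big\|_p,\quad\Big(\sum_b\|\Phi_{(b)}\|_p^p\Big)^{1/p},\quad\Big(\sum_a\|\Phi^{(a)}\|_p^p\Big)^{1/p}\tag{12.1}$$
is $\le\|\Phi\|_p$. If $\Phi$ has spectrum in $\pi_j^{-1}(E_j)$, Proposition 6.1(1) gives in the same way that $\|\Phi\|_p\le C\max$ of the three. Also $\|m\circ\pi_j\|_{M_p(\mathcal Z_j)}\le\|m\|_{M_p(\Delta_j)}$, since $m\circ\pi_j$ acts on $\Phi(x+\cdot)$ as $m$ for each $x$. So by Proposition 6.1(3) and Section 11, $\Pi_j:=1_{\pi_j^{-1}(E_j)}$ and $(t_i\circ\pi_j)\Pi_j$ ($i=1,2$, with $t_i$ read as a function on $E_j$) have $M_p(\mathcal Z_j)$-norm $\le C$.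

**Step 2: bumps near the points of $D_j$ (case (ii)).** To bring multipliers of $\mathcal Z_j$ back to $\Delta_j$ we need functions on $\mathcal K_j$ that imitate arbitrary functions on $D_j$. Write $M=M_j$, $D=D_j$. Let $u_0(t)=c\exp(-1/(1-t^2))1_{|t|<1}$ have integral $1$ over $\mathbb T$ with normalized measure, and put $\Psi_0=\prod_iu_0(x_i)^{1/p}$, $\Psi_0'=\prod_iu_0(x_i)^{1/p'}$. These are smooth, and their translates by the elements of $D$ have disjoint supports, since $2<\pi$. So for functions $\phi$ on $D$,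
$$\Big\|\sum_d\phi(d)\Psi_0(\cdot-d)\Big\|_p=|D|^{1/p}\|\phi\|_{L^p(D)},\qquad\text{and similarly for }\Psi_0',\ p'.$$
Let $\Psi,\Psi'$ be the partial Fourier sums over $[-L,L]^M$; they converge uniformly as $L\to\infty$. Put $\Phi=\sum_d\phi(d)\Psi(\cdot-d)$ and $H=\sum_d\phi'(d)\Psi'(\cdot-d)$. Replacing $\Psi_0$ by $\Psi$ costs at most $|D|\,\|\phi\|_1\|\Psi-\Psi_0\|_\infty\le|D|\,\|\phi\|_p\|\Psi-\Psi_0\|_\infty$, so for $L$ large
$$\|\Phi\|_p\le2|D|^{1/p}\|\phi\|_p,\qquad\|H\|_{p'}\le2|D|^{1/p'}\|\phi'\|_{p'}\qquad\text{for all }\phi,\phi'.\tag{12.2}$$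
Put $\psi_j=|D|\,\hat\Psi\,\overline{\hat\Psi'}$, supported in $[-L,L]^M$, and $1+\eta_j(\delta)=\sum_{\pi_j(n)=\delta}\psi_j(n)$ for $\delta\in\Delta_j$. As $L\to\infty$, using $1_{\{\pi_j(n)=\delta\}}=|D|^{-1}\sum_dn(d)\overline{\delta(d)}$,
$$1+\eta_j(\delta)\to|D|\sum_{\pi_j(n)=\delta}\hat\Psi_0(n)\overline{\hat\Psi_0'(n)}=\sum_d\overline{\delta(d)}\int\Psi_0(x+d)\Psi_0'(x)\,dx=1,$$
because for $d\ne0$ the supports are disjoint and $\int\Psi_0\Psi_0'=\int\prod u_0=1$. Fix $L=L_j^0\ge1$ so large that (12.2) holds and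
$$\sup|\eta_j|\cdot\big(\|f_{(j)}\|_2\|f^*_{(j)}\|_2\big)^2\le\tfrac12.\tag{12.3}$$
The choice of $L_j^0$ depends only on $j,p$.

**Step 3: cut-offs.** We need finitely supported windows of bounded multiplier norm. In case (i) put $v_j^0=v_j=v_j^1=1$ and $Q_j=Q_j'=\mathcal Z_j$. In case (ii) let $\mathrm{tr}_{l,l'}(n)$ ($1\le l<l'$) be $1$ for $|n|\le l$, $0$ for $|n|\ge l'$, and linear between. Since
$$\mathrm{tr}_{l,l'}(n)=\frac1{l'-l}\Big(l'\Big(1-\frac{|n|}{l'}\Big)_+-l\Big(1-\frac{|n|}l\Big)_+\Big),$$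
it is the transform of a combination of two Fejér kernels, of $L^1(\mathbb T)$-norm $\le\frac{l'+l}{l'-l}$. This tends to $1$ as $l'\to\infty$. Choose integers $L_j^0<L_j^1<\dots<L_j^4$ and $s_j\ge2$ growing so fast that the functions
$$v_j^0,\ v_j,\ v_j^1:=\prod_{i\le M_j}\mathrm{tr}_{L_j^k,L_j^{k+1}}(n_i),\quad k=0,1,2\text{ respectively},$$
have $M_p$-norm $\le2$, and
$$\prod_j\frac{s_j+1}{s_j-1}\Big(\frac{L_j^4+L_j^3}{L_j^4-L_j^3}\Big)^{M_j}\le2\tag{12.4}$$
(it is enough that the $j$-th factor is at most $1+2^{-j-1}$). Then $v_j=1$ on $\operatorname{supp}v_j^0$ and $v_j^1=1$ on $\operatorname{supp}v_j$. Put $Q_j'=[-L_j^3,L_j^3]^{M_j}\supset\operatorname{supp}v_j^1$, $Q_j=[-L_j^4,L_j^4]^{M_j}$ and $Q_j^+=[-s_j,s_j]\times Q_j$ (integer points).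

**Step 4: the embedding.** This step places the blocks in $\Gamma$ so that they behave almost independently.

*Case (i).* Write a subgroup $\Lambda\cong\bigoplus_{\mathbb N}\mathbb Z_q$ of $\Gamma$ as $\bigoplus_j(\mathbb Z_qw_j\oplus\Delta_j)$ and put $\chi_j(n)=w_j+n$ for $n\in\Delta_j$.

*Case (ii).* We choose homomorphisms $h_j:\mathbb Z^{1+M_j}\to\Gamma$ inductively. Let $\mathcal G_J=\prod_{j\le J}(\mathbb T\times\mathbb T^{M_j})$, let $h^J=\sum_{j\le J}h_j:\prod_{j\le J}\mathbb Z^{1+M_j}\to\Gamma$ with dual map $h^{J*}:G\to\mathcal G_J$ (so $n\circ h^{J*}=h^J(n)$ for characters $n$ of $\mathcal G_J$), and let $c_J=\prod_{j\le J}(1+4^{-j})\le2$. We require that $h^J$ is injective on $\prod_{j\le J}Q_j^+$ and that, for $\rho\in\{1,p,p'\}$ and polynomials $\Phi$ on $\mathcal G_J$ with spectrum in $\prod_{j\le J}Q_j^+$,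
$$c_J^{-1}\|\Phi\|_\rho\le\|\Phi\circ h^{J*}\|_{L^\rho(G)}\le c_J\|\Phi\|_\rho.\tag{12.5}$$
For $J=0$ ($\mathcal G_0$ trivial, $c_0=1$) this is trivial. Suppose $h^{J-1}$ is given. We claim that for each $R\in\mathbb N$ there is a homomorphism $h=h_{(R)}:\mathbb Z^{1+M_J}\to\Gamma$ with
$$h^{J-1}(n)+h(n')\ne0\quad\text{whenever }|n|_\infty\le R,\ 0<|n'|_\infty\le R.\tag{12.6}$$
Let $\Theta=\{-h^{J-1}(n):|n|_\infty\le R\}$, a finite set containing $0$, let $M'=1+M_J$, and try $h(n')=\sum_{0\le i<M'}n_i'(2R+1)^i\gamma$ with some $\gamma\in\Gamma$. For $0<|n'|_\infty\le R$ this is $k\gamma$ with $0<|k|<k_R:=(2R+1)^{M'}$, by uniqueness of expansions in base $2R+1$ with digits in $[-R,R]$. If some $\gamma_0\in\Gamma$ has infinite order, take $\gamma=t\gamma_0$ with an integer $t>\max\{|l|:l\gamma_0\in\Theta\}$, $t\ge1$; then $k\gamma=kt\gamma_0\notin\Theta$, as $|kt|\ge t$. If $\Gamma$ is torsion, $\langle\Theta\rangle$ is finite; take $\gamma$ of order $>k_R|\langle\Theta\rangle|$. If $k\gamma\in\langle\Theta\rangle$,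 then $k|\langle\Theta\rangle|\gamma=0$, contradicting $0<|k||\langle\Theta\rangle|<k_R|\langle\Theta\rangle|$. So (12.6) holds.

Let $\mu$ be the push-forward of the Haar measure of $G$ to $\mathcal G_{J-1}$ under $h^{J-1\,*}$, and $\mu_R$ the one to $\mathcal G_J$ obtained with $h_{(R)}$ as last block. The integral of the character $(n,n')$ against $\mu_R$ is $1$ or $0$ according as $h^{J-1}(n)+h_{(R)}(n')=0$ or not. By (12.6), once $R\ge|n|_\infty,|n'|_\infty$, this equals its integral against $\mu\otimes\text{Haar}$ (both are $0$ if $n'\ne0$). So $\mu_R\to\mu\otimes\text{Haar}$ weak$^*$. Let $\mathcal E$ be the finite-dimensional space of polynomials with spectrum in $\prod_{j\le J}Q_j^+$. The set $\{|\Phi|^\rho:\Phi\in\mathcal E,\|\Phi\|_\rho=1\}$ is compact in $C(\mathcal G_J)$, and weak$^*$ convergence of probability measures is uniform on norm-compact sets (approximate by a finite net). So $\int|\Phi|^\rho d\mu_R\to\int|\Phi|^\rho d(\mu\otimes\text{Haar})$ uniformly on this sphere. Fixing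 the last block of variables, using (12.5) for $J-1$, and integrating, we see that $\|\Phi\|_{L^\rho(\mu\otimes\text{Haar})}$ lies between $c_{J-1}^{-1}$ and $c_{J-1}$ on the sphere. As $c_{J-1}<c_J$, (12.5) holds for $h_J=h_{(R)}$ with $R$ large. If also $R\ge2\max_{j\le J}(s_j,L_j^4)$, then $h^J$ is injective on $\prod_{j\le J}Q_j^+$: if two points have the same image, (12.6) applied to their difference shows that the last blocks agree, and then injectivity of $h^{J-1}$ shows that the others agree. This completes the induction. Put $\chi_j(n)=h_j(1,n)$ for $n\in Q_j$.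

In both cases the characters $\chi_j(n)$, $n\in Q_j'$, are distinct over all $j$ and $n$. In case (ii) let $w_j$ also denote the first coordinate of block $j$ of $\mathcal G_J$, a unimodular function, and $x_j\in\mathcal K_j$ the other coordinates. In case (i), $w_j$ is a character of $\widehat\Lambda=\prod_j(\widehat{\mathbb Z_q}\times\mathcal K_j)$ and $x_j\in\mathcal K_j$. For a polynomial $\Phi$ on $\mathcal K_j$ with spectrum in $Q_j'$ put $\Phi^\sim=\sum_n\hat\Phi(n)\chi_j(n)$. In case (ii), $\Phi^\sim=(w_j\Phi)\circ h^{j*}$; in case (i), $\Phi^\sim=w_j\Phi$ on $\widehat\Lambda$. Hence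
$$\tfrac12\|\Phi\|_\rho\le\|\Phi^\sim\|_{L^\rho(G)}\le2\|\Phi\|_\rho,\qquad\rho=p,p'.\tag{12.7}$$

**Step 5: gluing multipliers of the blocks.** This step builds elements of $A$. We use Rosenthal's inequality (Israel J. Math. 8 (1970)): for $p>2$ and independent mean-zero $X_j\in L^p$,
$$\Big\|\sum X_j\Big\|_p\le C_p\max\Big\{\Big(\sum\|X_j\|_p^p\Big)^{1/p},\Big(\sum\|X_j\|_2^2\Big)^{1/2}\Big\};$$
the complex case follows by taking real and imaginary parts.

**Lemma 12.1.** If $m_j:\mathcal Z_j\to\mathbb C$ are supported in $Q_j'$ and $\varkappa_1=\sup_j\|m_j\|_{M_p(\mathcal Z_j)}<\infty$, then the function $(m_j)^\sim$ on $\Gamma$, equal to $m_j(n)$ at $\chi_j(n)$ ($n\in Q_j'$) and to $0$ elsewhere, has $\|(m_j)^\sim\|_{M_p(\Gamma)}\le C\varkappa_1$.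

*Proof.* Write $\tilde m=(m_j)^\sim$. Let $f$ be a polynomial on $G$, and $J$ such that all $\chi_j(n)$ ($n\in Q_j'$) in its spectrum have $j\le J$. We first move $f$ to the product group.

In case (ii) let $\mathcal V$ be the polynomial on $\mathcal G_J$ with coefficients $\hat{\mathcal V}=\prod_{j\le J}\mathrm{tr}_{1,s_j}\prod_i\mathrm{tr}_{L_j^3,L_j^4}$, with $\mathrm{tr}_{1,s_j}$ in the first coordinate of block $j$ and the others in the remaining ones. By (12.4) $\|\mathcal V\|_1\le2$, and $\mathcal V$ has spectrum in $\prod Q_j^+$. So $k=\mathcal V\circ h^{J*}$ has $\|k\|_1\le4$ by (12.5). By injectivity of $h^J$ on $\prod Q_j^+$, $k*f=\Phi\circ h^{J*}$ with $\Phi=\sum_n\hat{\mathcal V}(n)\hat f(h^J(n))\,n$. Hence $\|\Phi\|_p\le2\|k*f\|_p\le8\|f\|_p$. At the frequency $w_jn$ with $n\in Q_j'$ (block $j$ equal to $(1,n)$, all other blocks $0$) $\hat{\mathcal V}=1$, so there $\hat\Phi=\hat f(\chi_j(n))$.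

In case (i) let $\Phi=1_\Lambda f$, viewed on $\widehat\Lambda$. By (F5) $\|\Phi\|_p\le\|f\|_p$.

In both cases let $\Phi_j(x_j)=\mathbb E[\bar w_j\Phi\,|\,x_j]$; its coefficient at $n$ is $\hat\Phi(w_jn)$. Then $\tilde mf$ corresponds to $\sum_{j\le J}w_jm_j\Phi_j$ ($m_j$ acting as multiplier), which has spectrum in $\prod Q_j^+$ in case (ii). So $\|\tilde mf\|_p\le2\|\sum_{j\le J}w_jm_j\Phi_j\|_p$. The functions $w_j\cdot(m_j\Phi_j)(x_j)$ are independent, as they depend on different blocks, and have mean zero, as $w_j$ is independent of $x_j$ and has mean zero. By Rosenthal the right side is at most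
$$C\max\Big\{\Big(\sum\|m_j\Phi_j\|_p^p\Big)^{1/p},\Big(\sum\|m_j\Phi_j\|_2^2\Big)^{1/2}\Big\}\le C\varkappa_1\max\Big\{\Big(\sum\|\Phi_j\|_p^p\Big)^{1/p},\Big(\sum\|\Phi_j\|_2^2\Big)^{1/2}\Big\}.$$
Finally $\Phi\mapsto(\Phi_j)_{j\le J}$ is contractive $L^2\to\ell^2(L^2)$ (Bessel) and $L^\infty\to\ell^\infty(L^\infty)$, hence $L^p\to\ell^p(L^p)$, and $\|\Phi\|_2\le\|\Phi\|_p$. So the maximum is at most $\|\Phi\|_p\le8\|f\|_p$. $\square$

**Step 6: averaging maps back to $\Delta_j$.** This step goes in the opposite direction, from $A$ to the finite systems. There are linear maps $\mathcal A_j:M_p(\Gamma)\to M_p(\Delta_j)$ of norm $\le16$ of the form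
$$\mathcal A_j(R)(\delta)=\sum_{\pi_j(n)=\delta}\psi_j(n)R(\chi_j(n)),$$
with $\psi_j$ finitely supported in $\{v_j^0=1\}$, $\mathcal A_j(1)=1+\eta_j$, and (12.3).

In case (i) take $\psi_j=1$, so $\mathcal A_j(R)(\delta)=R(w_j+\delta)$ and $\eta_j=0$. The norm is at most $1$: test $R$ on the functions $w_j\phi$ with $\phi$ on $\mathcal K_j=D_j$.

In case (ii) take $\psi_j$ and $\eta_j$ from Step 2; $\psi_j$ is supported in $[-L_j^0,L_j^0]^{M_j}\subset\{v_j^0=1\}$. For functions $\phi,\phi'$ on $D=D_j$ and $\Phi,H$ as in Step 2, $n(d)=\pi_j(n)(d)$ gives $\hat\Phi(n)=|D|\hat\phi(\pi_j(n))\hat\Psi(n)$ and $\hat H(n)=|D|\hat\phi'(\pi_j(n))\hat\Psi'(n)$. So by (12.7) and (12.2),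
$$|D|\,\Big|\sum_\delta\mathcal A_j(R)(\delta)\hat\phi(\delta)\overline{\hat\phi'(\delta)}\Big|=|\langle R\Phi^\sim,H^\sim\rangle|\le\|R\|\cdot2\|\Phi\|_p\cdot2\|H\|_{p'}\le16|D|\,\|R\|\,\|\phi\|_p\|\phi'\|_{p'},$$
and (3.1) gives $\|\mathcal A_j(R)\|\le16\|R\|$.

## 13. Three multipliers that generate a proper ideal

Put, with the notation of Lemma 12.1,
$$T_i=\big(v_j^1\,\Pi_j\,(t_i\circ\pi_j)\big)^\sim\ (i=1,2),\qquad T_3=1-(v_j^0\Pi_j)^\sim,\qquad Y=(v_j\Pi_j)^\sim .$$
By Steps 1 and 3 of Section 12 and Lemma 12.1, all of these lie in $A$, and $\|Y\|\le C$. At each $\gamma\in\Gamma$ either $T_3(\gamma)=1$, or $\gamma=\chi_j(n)$ with $v_j^0(n)\Pi_j(n)\ne0$, and then $v_j^1(n)=1$ and $|T_1(\gamma)|\ge\eta_0$. So $\max(|T_1|,|T_3|)\ge\min(1,\eta_0)$ on $\Gamma$.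

**Proposition 13.1.** $T_1,T_2,T_3$ generate a proper ideal of $A$.

*Proof.* Suppose $\sum R_iT_i=1$ with $R_i\in A$. At $\chi_j(n)$ with $v_j^0(n)=1$ and $\pi_j(n)=\delta\in E_j$ we have $v_j^1(n)=1$, so $T_3=0$ and $T_i=t_i(\delta)$ for $i=1,2$. Hence $R_1(\chi_j(n))t_1(\delta)+R_2(\chi_j(n))t_2(\delta)=1$ there. The weight $\psi_j$ lives on $\{v_j^0=1\}$, so multiplying by $\psi_j(n)$ and summing over $\pi_j(n)=\delta$ gives
$$t_1r_1+t_2r_2=1+\eta_j\ \text{ on }E_j,\qquad r_i=\mathcal A_j(R_i)|_{E_j}.$$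
By the converse part of Proposition 6.1(3) the rows and columns of $r_i$ have $M_p(V_j)$-norm at most $\varkappa_0:=16\max_i\|R_i\|$. Lemma 11.1 with $N=j$ gives $|\ell_j(1+\eta_j)|\le2\varkappa_0\|\omega\|_\infty j^{-1/s}$, where $\omega$ depends only on $p,q$. But $\ell_j(1)=1$, and by Cauchy–Schwarz, Parseval, and (12.3),
$$|\ell_j(\eta_j)|\le\sup|\eta_j|\Big(\sum_a|\hat f_{(j)}(a)\hat f^*_{(j)}(a)|\Big)^2\le\sup|\eta_j|\big(\|f_{(j)}\|_2\|f^*_{(j)}\|_2\big)^2\le\tfrac12 .$$
So $\frac12\le2\varkappa_0\|\omega\|_\infty j^{-1/s}$ for all $j$, a contradiction for large $j$. $\square$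

## 14. A superalgebra in which they generate the unit

We build $B$ by separating the parts of the norm: off the planted blocks, rows, columns, and square functions. We use Khintchine's inequality: for $1\le p<\infty$ and complex $c_\delta$, $(\operatorname{Avg}_{r\in\{\pm1\}^E}|\sum r_\delta c_\delta|^p)^{1/p}$ is comparable to $(\sum|c_\delta|^2)^{1/2}$ with constants depending only on $p$.

**Step 1: four homomorphisms.** Let $B=B_0\times B_1\times B_2\times B_3$ with the max-norm, and $\theta=(\theta_0,\dots,\theta_3):A\to B$, as follows.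

* $\Omega=\{\gamma:Y(\gamma)\ne1\}$. It is non-empty: $\pi_j(0)=0\notin E_j$, so $\Pi_j(0)=0$ and $\chi_j(0)\in\Omega$. Let $\mathcal I=\{S\in A:S|_\Omega=0\}$, a closed proper ideal, let $B_0=A/\mathcal I$, and let $\theta_0$ be the quotient map.
* For each $j$ and $b\in V_j$ let $X_{j,b}\subset L^p(G)$ be the span of $\{\chi_j(n):v_j(n)\ne0,\ \pi_j(n)\in\{e_{ab}:a\in V_j\}\}$, a finite-dimensional space. It is non-zero, since in case (ii) the representatives with entries $0,1$ satisfy $v_j=1$. $B_1$ is the $\ell^\infty$-product over $(j,b)$ of the algebras of all operators on $X_{j,b}$ diagonal in these characters, with the operator norm, and $\theta_1(S)=(S|_{X_{j,b}})$.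
* $B_2,\theta_2$ are the same with columns, $X_j^{\,a}$ being the span of $\{\chi_j(n):v_j(n)\ne0,\ \pi_j(n)\in\{e_{ab}:b\in V_j\}\}$.
* For each $j$ let $X_j'$ be the span of $\{\chi_j(n):v_j(n)\ne0,\ \pi_j(n)\in E_j\}$ with the norm $\|f\|'=(\operatorname{Avg}_{r\in\{\pm1\}^{E_j}}\|\sum_\delta r_\delta f_\delta\|_{L^p(G)}^p)^{1/p}$, where $f_\delta$ is the part of $f$ with $\pi_j(n)=\delta$. $B_3$ is the $\ell^\infty$-product over $j$ of the algebras of operators on $X_j'$ diagonal in these characters, and $\theta_3(S)=(S|_{X_j'})$.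

Diagonal operators commute, so $B$ is a commutative unital Banach algebra. The map $\theta$ is a contractive unital homomorphism; for $\theta_3$ note that $S$ commutes with the sign changes $f\mapsto\sum r_\delta f_\delta$. By Khintchine and Fubini, $\|f\|'$ is comparable to $\|(\sum|f_\delta|^2)^{1/2}\|_{L^p(G)}$, and the analogous statement holds on $\mathcal K_j$.

**Step 2: $\theta$ is bounded below.** This step shows that the four parts together see the whole norm of $A$; here the norm formula (1.2) is used. Let $S\in A$ and write $S=(1-Y)S+YS$. Since $1-Y$ vanishes off $\Omega$, $(1-Y)\mathcal I=0$, so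
$$\|(1-Y)S\|\le\|1-Y\|\inf_{S'\in S+\mathcal I}\|S'\|\le C\|\theta_0(S)\| .$$
Next, $YS=(v_j\Pi_jS_j)^\sim$ with $S_j(n)=S(\chi_j(n))$ for $n\in Q_j'$. By Lemma 12.1, $\|YS\|\le C\sup_j\|v_j\Pi_jS_j\|_{M_p(\mathcal Z_j)}$ once this supremum is known to be finite. We bound it. Let $\Phi$ be a polynomial on $\mathcal K_j$ and $\Phi'=v_j\Phi$ ($v_j$ acting as multiplier), so $\|\Phi'\|_p\le2\|\Phi\|_p$. The function $\Pi_jS_j\Phi'$ has spectrum in $\pi_j^{-1}(E_j)$, so by Section 12, Step 1, its norm is at most $C$ times the maximum of its three expressions (12.1), which we bound one by one.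

*Rows.* The polynomial $\Phi'_{(b)}$ satisfies $(\Phi'_{(b)})^\sim\in X_{j,b}$, and $(S_j\Phi'_{(b)})^\sim=S(\Phi'_{(b)})^\sim$. Using (12.7) twice, $\|S_j\Phi'_{(b)}\|_p\le4\|\theta_1(S)\|\,\|\Phi'_{(b)}\|_p$. Hence, by (12.1) for $\Phi'$,
$$\Big(\sum_b\|S_j\Phi'_{(b)}\|_p^p\Big)^{1/p}\le4\|\theta_1(S)\|\Big(\sum_b\|\Phi'_{(b)}\|_p^p\Big)^{1/p}\le4\|\theta_1(S)\|\,\|\Phi'\|_p .$$

*Columns.* In the same way, with $\theta_2$.

*Square function.* By Khintchine on $\mathcal K_j$, then (12.7) twice and the definition of $\theta_3$, then Khintchine again, and (12.1),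
$$\Big\|\Big(\sum_{E_j}|S_j\Phi'_\delta|^2\Big)^{1/2}\Big\|_p\le C\Big(\operatorname{Avg}_r\Big\|\sum r_\delta S_j\Phi'_\delta\Big\|_p^p\Big)^{1/p}\le C\|\theta_3(S)\|\Big(\operatorname{Avg}_r\Big\|\sum r_\delta\Phi'_\delta\Big\|_p^p\Big)^{1/p}$$
$$\le C\|\theta_3(S)\|\,\Big\|\Big(\sum_{E_j}|\Phi'_\delta|^2\Big)^{1/2}\Big\|_p\le C\|\theta_3(S)\|\,\|\Phi'\|_p .$$

Altogether $\|v_j\Pi_jS_j\|_{M_p(\mathcal Z_j)}\le C\|\theta(S)\|$ for all $j$, and therefore $\|S\|\le C_0\|\theta(S)\|$ for all $S\in A$.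

**Step 3: a Bezout identity.** This step inverts one of the $T_i$ in each factor of $B$.

* $\theta_0(T_3)=1$. If $(v_j^0\Pi_j)^\sim\ne0$ at $\gamma$, then $\gamma=\chi_j(n)$ with $v_j^0(n)\ne0$ and $\Pi_j(n)=1$, so $v_j(n)\Pi_j(n)=1$, i.e. $\gamma\notin\Omega$. So $1-T_3\in\mathcal I$.
* On $X_{j,b}$, $T_2$ is the scalar $z(b)-\lambda$ (recall $v_j^1=1$ on $\operatorname{supp}v_j$), of modulus $\ge\eta_0$. So $\theta_1(T_2)$ is invertible in $B_1$.
* On $X_j^{\,a}$, $T_1$ is the scalar $z(a)-\lambda$, of modulus $\ge\eta_0$. So $\theta_2(T_1)$ is invertible in $B_2$.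
* On $X_j'$, $T_1$ multiplies $f_\delta$ by the scalar $t_1(\delta)$ with $|t_1(\delta)|\ge\eta_0$. The inverse has norm $\le1/\eta_0$ in the square-function norm, hence norm $\le C/\eta_0$ in $\|\cdot\|'$, uniformly in $j$. So $\theta_3(T_1)$ is invertible in $B_3$.

With $b_1=(0,0,\theta_2(T_1)^{-1},\theta_3(T_1)^{-1})$, $b_2=(0,\theta_1(T_2)^{-1},0,0)$, $b_3=(1,0,0,0)$,
$$\theta(T_1)b_1+\theta(T_2)b_2+\theta(T_3)b_3=1_B.\tag{14.1}$$

**Step 4: making the inclusion isometric.** So far $\theta$ is only an isomorphism onto its image, and this step changes the norm of $B$. Let $C_1=\max(1,C_0)$ and, for $x\in B$,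
$$|x|=\inf\{\|a\|_A+C_1\|y\|_B:\ x=\theta(a)+y,\ a\in A,\ y\in B\}.$$
Since $\theta$ is contractive, $\|x\|_B\le|x|\le C_1\|x\|_B$, so $|\cdot|$ is a complete norm. It is submultiplicative, because $(\theta(a)+y)(\theta(a')+y')=\theta(aa')+(\theta(a)y'+y\theta(a')+yy')$ and, as $C_1\ge1$,
$$\|a\|\|a'\|+C_1\big(\|a\|\|y'\|+\|y\|\|a'\|+\|y\|\|y'\|\big)\le(\|a\|+C_1\|y\|)(\|a'\|+C_1\|y'\|).$$
Clearly $|\theta(a)|\le\|a\|$. If $\theta(a)=\theta(a_1)+y$, then
$$\|a_1\|+C_1\|y\|=\|a_1\|+C_1\|\theta(a-a_1)\|_B\ge\|a_1\|+\|a-a_1\|\ge\|a\| .$$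
So $|\theta(a)|=\|a\|$; in particular $|1_B|=1$. Thus $(B,|\cdot|)$ is a superalgebra of $A\cong\theta(A)$, with the same unit and isometric inclusion.

**Step 5: proof of Theorem 2.3(c).** It remains to combine the two facts about $T_1,T_2,T_3$. By Proposition 13.1 they generate a proper ideal of $A$, so there is $\varphi\in\triangle(A)$ with $\varphi(T_1)=\varphi(T_2)=\varphi(T_3)=0$. If such a $\varphi$ had an extension $\psi\in\triangle(B)$, then (14.1) would give $1=\psi(\sum T_ib_i)=\sum\varphi(T_i)\psi(b_i)=0$. So no such $\varphi$ extends to $B$, $\varphi\notin\mathrm{cor}(A)$, and $M(L^p(G))$ is not a cortex algebra. $\blacksquare$
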